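
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Palindromic length of Sturmian words\\ and the continued fraction of the slope}


\begin{abstract}
The palindromic length of a finite word is the least number of palindromes whose concatenation is that word. For a Sturmian word $\boldsymbol u$ let $\mathrm{PL}_{\boldsymbol u}(n)$ be the largest palindromic length of a factor of length $n$. We prove that $\limsup_n \mathrm{PL}_{\boldsymbol u}(n)/\ln n>0$ whenever the slope has bounded partial quotients. More precisely, if $q_k$ are the denominators of the convergents of the slope, then $\max_{n<q_k}\mathrm{PL}_{\boldsymbol u}(n)$ lies between $(k-64)/160$ and $5k$ for every Sturmian word and every $k\ge1$; this determines exactly the slopes for which the limsup is positive. For bounded partial quotients we also determine $\mathrm{PL}_{\boldsymbol u}(n)$ up to a constant factor for every $n$. The lower bounds come from a potential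 on the circle that adds up contributions of all scales $q_k$ and that one palindrome can change only by a bounded amount.
\end{abstract}

\section{The question and the answer}

A \emph{palindrome} is a finite word that reads the same from left to right and from right to left. The \emph{palindromic length} $|v|_{\mathrm{pal}}$ of a finite word $v$ is the least $K$ such that $v=p_1p_2\cdots p_K$ with palindromes $p_i$; the empty word has palindromic length $0$. For an infinite word $\boldsymbol u$ and $n\ge0$ put
\[
\mathrm{PL}_{\boldsymbol u}(n)=\max\{|v|_{\mathrm{pal}} : v\text{ is a factor of length $n$ of }\boldsymbol u\}.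
\]
For the periodic word $010101\cdots$ every factor of odd length is a palindrome, and one of even length is a letter followed by a palindrome, so $\mathrm{PL}\le2$. We study \emph{Sturmian} words: infinite words over $\{0,1\}$ with exactly $n+1$ factors of length $n$ for every $n\ge0$. The \emph{slope} of a Sturmian word is the frequency $\alpha$ of the letter $1$, an irrational number in $(0,1)$. We write
\[
\alpha=[0;a_1,a_2,a_3,\dots],\qquad q_{-1}=0,\quad q_0=1,\quad q_{k+1}=a_{k+1}q_k+q_{k-1},
\]
so that $q_k$ is the denominator of the $k$-th convergent $p_k/q_k$ of $\alpha$.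

The following is known. For every Sturmian word, $\limsup_n\mathrm{PL}_{\boldsymbol u}(n)=+\infty$ (Frid). There is a universal constant $K$ with $\mathrm{PL}_{\boldsymbol u}(n)\le K\ln n$ for all Sturmian $\boldsymbol u$ and all $n\ge2$. And for every non-decreasing $f:\mathbb N\to\mathbb R$ with $f(n)\to+\infty$ some Sturmian word satisfies $\mathrm{PL}_{\boldsymbol u}(n)=o(f(n))$.

The logarithm has a simple source. Write $n=\sum_j d_jq_j$ greedily. Over a block of length $d_jq_j$ the word is almost periodic with period $q_j$, and such a block costs a bounded number of palindromes (Section~\ref{sec:upper}). So the cost of $n$ is at most of the order of the number of scales $q_j$ below $n$. When the $a_k$ are bounded, the $q_k$ lie between two exponential functions of $k$, and the number of scales below $n$ is of order $\ln n$. Are there $n$ for which it is really necessary to pay at a positive proportion of them? Ambro\v z and Pelantov\'a \cite{AP} posed this as follows: \emph{if the slope of $\boldsymbol u$ has bounded partial quotients, is $\limsup_n\mathrm{PL}_{\boldsymbol u}(n)/\ln n$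 positive?} The answer is yes.

\begin{theorem}\label{thm:main}
Let $\boldsymbol u$ be a Sturmian word whose slope satisfies $a_k\le A$ for all $k$. Then
\[
\limsup_{n\to\infty}\frac{\mathrm{PL}_{\boldsymbol u}(n)}{\ln n}\ \ge\ \frac1{160\ln(A+1)}\ >\ 0 .
\]
\end{theorem}

This follows from a statement about all Sturmian words, in which one simply counts scales.

\begin{theorem}\label{thm:scales}
For every Sturmian word $\boldsymbol u$ and every $k\ge1$,
\[
\frac{k-64}{160}\ \le\ \max_{0\le n<q_k}\mathrm{PL}_{\boldsymbol u}(n)\ \le\ 5k .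
\]
\end{theorem}

\begin{theorem}\label{thm:class}
For every Sturmian word $\boldsymbol u$,
\begin{equation}\label{eq:class}
\frac1{160}\limsup_{k\to\infty}\frac{k}{\ln q_k}\ \le\ \limsup_{n\to\infty}\frac{\mathrm{PL}_{\boldsymbol u}(n)}{\ln n}\ \le\ 5\limsup_{k\to\infty}\frac{k}{\ln q_k}.
\end{equation}
Hence $\limsup_n\mathrm{PL}_{\boldsymbol u}(n)/\ln n>0$ if and only if $\liminf_k(a_1a_2\cdots a_k)^{1/k}<\infty$. In particular this limsup is positive for Lebesgue-almost every slope. On the other hand, $\liminf_n\mathrm{PL}_{\boldsymbol u}(n)=2$ for every Sturmian word.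
\end{theorem}

For instance, the limsup is $0$ when $a_k=k$, since $(k!)^{1/k}\to\infty$. The last sentence of the theorem shows that in Theorem~\ref{thm:main} the limsup cannot be replaced by a liminf. Still, for bounded partial quotients the next theorem gives $\mathrm{PL}_{\boldsymbol u}(n)$ up to a constant factor for every single $n$, and shows that it is of order $\ln n$ for most $n$.

\begin{theorem}\label{thm:every}
Let $\boldsymbol u$ be a Sturmian word whose slope satisfies $a_k\le A$ for all $k$. For $n\ge 1$ let $\psi(n)$ be the least $s$ such that $n=\sum_{j=1}^s\pm q_{k_j}$ for some $k_1,\dots,k_s\ge0$ and some choice of signs. Then for all $n\ge1$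
\[
\frac{\psi(n)}{176(A+2)(A+4)}\ \le\ \mathrm{PL}_{\boldsymbol u}(n)\ \le\ 2\psi(n).
\]
Moreover, for every $\gamma>0$ there are $c,N_0>0$, depending only on $A$ and $\gamma$, such that
\[
\#\{0\le n\le N:\ \mathrm{PL}_{\boldsymbol u}(n)<c\ln N\}\le N^\gamma\qquad\text{for all } N\ge N_0 .
\]
\end{theorem}

\paragraph{The method.} Reading a factor of $\boldsymbol u$ moves a point on the circle $\mathbb R/\mathbb Z$ by rotations through $\alpha$. A palindrome of length $\ell$ moves the point by $\ell\alpha$, but it also acts as the reflection $y\mapsto-y$, up to an error that is of order $1/\ell$ for bounded quotients. Fix a scale $t$. A palindrome with $\ell\ll t$ is, at this scale, a short walk along the orbit, and one with $\ell\gg t$ is almost exactly a reflection. We construct a function $g_t$ that hardly notices either kind of move, so that each palindrome is felt only at the few scales $q_k$ closest to its length. Summing $g_{q_k}$ over $k$ gives a potential that one palindrome changes by at most $10$. It vanishes at $0$, and its average over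 the circle is at least a constant times the number of scales. So the number of palindromes needed to go from $0$ to a point where the potential is at least its average is at least a constant times the number of scales.

Theorem~\ref{thm:main} and the lower bound in Theorem~\ref{thm:scales} are proved in Sections \ref{sec:prelim}--\ref{sec:potential}. Section~\ref{sec:upper} proves the upper bound in Theorem~\ref{thm:scales}, Section~\ref{sec:class} proves Theorem~\ref{thm:class}, and Section~\ref{sec:every} proves Theorem~\ref{thm:every}. We have not tried to optimize constants.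

\section{Rotations and continued fractions}\label{sec:prelim}

Let $\|x\|$ be the distance from $x\in\mathbb R$ to $\mathbb Z$. We use the following standard facts, valid for $k\ge0$:
\begin{equation}\label{eq:cf}
\frac1{q_k+q_{k+1}}<|q_k\alpha-p_k|<\frac1{q_{k+1}},\qquad q_k\le q_{k+1},\qquad q_{k+2}\ge q_{k+1}+q_k\ge 2q_k ;
\end{equation}
moreover $|p_kq_{k+1}-p_{k+1}q_k|=1$. The growth $q_{k+2}\ge2q_k$ makes sums over scales geometric: for every $e\ge0$,
\begin{equation}\label{eq:geom}
\sum_{k\ge e}\frac{q_e}{q_k}\le 2\Big(1+\frac12+\frac14+\cdots\Big)=4,\qquad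
\sum_{0\le k\le e}\frac{q_k}{q_e}\le 4 .
\end{equation}

For $y\in\mathbb R$ and $n\ge0$ let $s(y,n)$ be the word of length $n$ with letters
\[
\lfloor y+(m+1)\alpha\rfloor-\lfloor y+m\alpha\rfloor\in\{0,1\},\qquad 0\le m<n .
\]
It depends only on $y$ modulo $1$. By the theorem of Morse and Hedlund \cite[Ch.~2]{Lothaire}, the set of factors of a Sturmian word of slope $\alpha$ is exactly $\{s(y,n):y\in\mathbb R,\ n\ge0\}$. In particular $\mathrm{PL}_{\boldsymbol u}$ depends only on $\alpha$. Since
\begin{equation}\label{eq:cut}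
s(y,n+n')=s(y,n)\,s(y+n\alpha,n'),
\end{equation}
we think of $s(y,n)$ as a move on the circle from $y$ to $y+n\alpha$.

\begin{lemma}\label{lem:gaps}
Let $k\ge0$. Every open arc of the circle that contains none of the points $m\alpha$, $0\le m<q_k$, has length less than $2/q_k$. Consequently every point of the circle is at distance less than $1/q_k$ from one of them.
\end{lemma}

\begin{proof}
Put $q=q_k$, $p=p_k$, $\varepsilon=\alpha-p/q$. Then $m\alpha=mp/q+m\varepsilon$. As $m$ runs over $0,\dots,q-1$, the points $mp/q$ run over all multiples of $1/q$ modulo $1$, because $\gcd(p,q)=1$. The shifts $m\varepsilon$ are all $\ge0$ or all $\le0$ and, by \eqref{eq:cf}, have modulus less than $1/q$. So the points keep their cyclic order, and neighbors are less than $2/q$ apart (if $q=1$, the only gap has length $1$). A point in a gap of length less than $2/q$ is at distance less than $1/q$ from one of its ends.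
\end{proof}

\section{A palindrome is almost a reflection}

\begin{lemma}\label{lem:reflect}
Let $e\ge0$ and $\ell\ge q_e$, let $s(y,\ell)$ be a palindrome, and put $y'=y+\ell\alpha$. Then $\|y+y'\|<2/q_e$.
\end{lemma}

The idea is that reversing a palindrome yields a second starting point that generates the same word. Two points with the same coding of length $\ell$ must be close to each other, because the orbit of length $q_e\le\ell$ has only small gaps.

\begin{proof}
Let $h(m)=\lfloor y+m\alpha\rfloor$ for $0\le m\le\ell$. The letters are $h(m+1)-h(m)$, so the palindrome property reads $h(m+1)-h(m)=h(\ell-m)-h(\ell-m-1)$ for $0\le m<\ell$. Thus $h(m)+h(\ell-m)$ does not depend on $m$; call its value $H$. Put $w=H+1-(y+\ell\alpha)$. Since $y+(\ell-m)\alpha\in[h(\ell-m),h(\ell-m)+1)$,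
\[
w+m\alpha=H+1-\bigl(y+(\ell-m)\alpha\bigr)\in(h(m),h(m)+1].
\]
Also $y+m\alpha\in[h(m),h(m)+1)$. Hence for each $0\le m\le\ell$ both $y$ and $w$ lie in the closed interval $[h(m)-m\alpha,\,h(m)+1-m\alpha]$ between two consecutive points of $\mathbb Z-m\alpha$. So the open interval between $y$ and $w$ has length at most $1$ and contains no point of $\mathbb Z-m\alpha$ for any $0\le m<q_e$. By Lemma~\ref{lem:gaps}, reflected by $x\mapsto-x$, we get $|y-w|<2/q_e$. Finally, $y-w=2y+\ell\alpha-H-1\equiv y+y'\pmod1$.
\end{proof}

\begin{example}\label{ex:fib}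
Let $\alpha=(3-\sqrt5)/2=0.38196\ldots=[0;2,1,1,1,\dots]$, with $q_0,q_1,\dots=1,2,3,5,8,\dots$. Then
\[
s(0,11)=00100101001=0\cdot010010\cdot1001
\]
is a product of palindromes of lengths $1,6,4$. The corresponding points are, modulo $1$ and up to rounding,
\[
0\ \longrightarrow\ \alpha\equiv 0.382\ \longrightarrow\ 7\alpha\equiv-0.326\ \longrightarrow\ 11\alpha\equiv0.202 .
\]
The second palindrome ($\ell=6$) reflects with error $\|\alpha+7\alpha\|=\|8\alpha\|\approx0.056$, and the third ($\ell=4$) with error $\|7\alpha+11\alpha\|=\|18\alpha\|\approx0.125$. Lemma~\ref{lem:reflect} guarantees an error below $2/q_3=2/5$ for the second; for the third its bound $2/q_2=2/3$ is trivial. The first palindrome is best understood as a walk away from $0$. A reflection with error $\delta$ changes the distance from $0$ by at most $\delta$; here the distances at the cuts are $0.382$, $0.326$, $0.202$.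
\end{example}

\section{The potential and the lower bound}\label{sec:potential}

\subsection{One scale, then two}

Suppose that $s(0,n)$ is a product of $K$ palindromes, and fix a scale $t=q_e$. Let $0=y_0,y_1,\dots,y_K=n\alpha$ be the points at the cuts. A palindrome of length $\ell<t$ gives $y_i=y_{i-1}+\ell\alpha$. One of length $\ell\ge t$ gives $y_i=-y_{i-1}+\delta$ with $\|\delta\|<2/t$. Composing these moves, starting from $0$, we always stay at points of the form $m\alpha+\eta$, where $|m|/t$ grows by less than $1$ at each short palindrome and $t\|\eta\|$ grows by less than $2$ at each long one; the reflections only change the signs of $m$ and $\eta$. So the quantity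
\[
\min_{m\in\mathbb Z}\Big(\frac{|m|}t+t\,\|n\alpha-m\alpha\|\Big)
\]
is at most $2K$. By itself this is useless, since the minimum is always less than $2$ by Lemma~\ref{lem:gaps}. But the estimate is wasteful unless $\ell$ is comparable to $t$, and this is what we exploit.

To see it, take one palindrome, $K=1$ and $\ell=n$, and three scales $q_k,q_r,q_j$ with $q_r\ge8q_k$ and $q_j\ge4q_r$. If $\ell<q_r$, the choice $m=n$ shows that the minimum at scale $t=q_j$ is at most $\ell/q_j<1/4$. If $\ell\ge q_r$, then $\|n\alpha\|<2/q_r$ by Lemma~\ref{lem:reflect}, and the choice $m=0$ shows that the minimum at scale $t=q_k$ is less than $2q_k/q_r\le1/4$. Hence if both minima are at least $1/4$, then $s(0,n)$ is not a palindrome: a palindrome cannot work at two distant scales at once. The general proof replaces the two scales by all scales and adds up.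

\subsection{The potential}

For $t\ge1$ and $y\in\mathbb R$ put
\[
G_t(y)=\min_{m\in\mathbb Z}\Big(\frac{|m|}t+t\,\|y+m\alpha\|\Big),\qquad g_t(y)=\min(1,G_t(y)),\qquad \Phi_L=\sum_{k=1}^Lg_{q_k}.
\]
The minimum exists because $|m|/t\to\infty$. Truncation at $1$ serves only to obtain a better constant in Lemma~\ref{lem:ten}. All these functions have period $1$. For $y,z\in\mathbb R$ and $\ell\in\mathbb Z$:
\begin{itemize}
\item[(i)] $g_t(-y)=g_t(y)$ and $g_t(0)=0$;
\item[(ii)] $|g_t(y+z)-g_t(y)|\le t\|z\|$;
\item[(iii)] $|g_t(y+\ell\alpha)-g_t(y)|\le|\ell|/t$;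
\end{itemize}
and the same holds for $G_t$. Indeed, for $G_t$, replacing $m$ by $-m$ gives the first part of (i), and $m=0$ the second; (ii) is the triangle inequality for $\|\cdot\|$; and (iii) follows from $y+\ell\alpha+m\alpha=y+(m+\ell)\alpha$ and $\bigl||m+\ell|-|m|\bigr|\le|\ell|$. The truncation $x\mapsto\min(1,x)$ is $1$-Lipschitz and fixes $0$, so it preserves these properties.

\begin{lemma}\label{lem:ten}
Let $s(y,\ell)$, $\ell\ge1$, be a palindrome and $y'=y+\ell\alpha$. Then $|\Phi_L(y')-\Phi_L(y)|\le10$ for every $L\ge1$. Consequently, if $s(y,n)$ is a product of $K$ palindromes, then $|\Phi_L(y+n\alpha)-\Phi_L(y)|\le10K$.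
\end{lemma}

\begin{proof}
Let $e\ge0$ be the largest index with $q_e\le\ell$, so that $q_e\le\ell<q_{e+1}$, and let $\Delta_k=|g_{q_k}(y')-g_{q_k}(y)|\le 1$. At the scales above $\ell$ we view the palindrome as a walk, and at the scales below $\ell$ as a reflection.

\emph{Scales $k\ge e+1$.} By (iii), $\Delta_k\le\ell/q_k\le q_{e+1}/q_k$. By \eqref{eq:geom} these terms sum to at most $4$.

\emph{Scales $k\le e$.} Write $y'=-y+(y+y')$. By (i), (ii) and Lemma~\ref{lem:reflect},
\[
\Delta_k=|g_{q_k}(-y+(y+y'))-g_{q_k}(-y)|\le q_k\|y+y'\|\le \frac{2q_k}{q_e}.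
\]
Together with $\Delta_k\le1$ and $q_{e-2i-1}\le q_{e-2i}\le2^{-i}q_e$, this bounds the terms $k=e,e-1,e-2,e-3$ (as far as they occur) by $1$ each and the later pairs by $2\cdot\frac12,\,2\cdot\frac14,\dots$. The sum is at most $4+2(\frac12+\frac14+\cdots)=6$.

Thus $\sum_k\Delta_k\le10$. The last claim follows by adding this along the decomposition \eqref{eq:cut} of $s(y,n)$ into its nonempty palindromes.
\end{proof}

Nothing has been assumed about the $a_k$: besides Lemma~\ref{lem:reflect} only the growth $q_{k+2}\ge2q_k$ was used, and this is why the constants are absolute.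

\begin{lemma}\label{lem:average}
For $t\ge1$, $\int_0^1g_t(y)\,dy\ge\frac1{16}$.
\end{lemma}

\begin{proof}
If $G_t(y)<\frac14$, then some $m$ satisfies $|m|<t/4$ and $\|y+m\alpha\|<\frac1{4t}$. There are at most $\frac t2+1$ such $m$, and for each of them the condition on $y$ describes an arc of length $\frac1{2t}$. So the set of $y\in[0,1)$ with $G_t(y)<\frac14$ has measure at most $(\frac t2+1)\frac1{2t}=\frac14+\frac1{2t}\le\frac34$. Outside it $g_t\ge\frac14$.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:scales}]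
Fix $L\ge1$. By Lemma~\ref{lem:average} the mean of $\Phi_L$ is at least $L/16$, so $\Phi_L(y^*)\ge L/16$ for some $y^*$. By Lemma~\ref{lem:gaps} there is $0\le n<q_L$ with $\|n\alpha-y^*\|<1/q_L$. By (ii) and \eqref{eq:geom},
\[
|\Phi_L(n\alpha)-\Phi_L(y^*)|\le\sum_{k=1}^L\frac{q_k}{q_L}\le4 .
\]
Since $\Phi_L(0)=0$, Lemma~\ref{lem:ten} applied to the factor $s(0,n)$ gives
\[
\mathrm{PL}_{\boldsymbol u}(n)\ge|s(0,n)|_{\mathrm{pal}}\ge\frac{\Phi_L(n\alpha)}{10}\ge\frac1{10}\Big(\frac L{16}-4\Big)=\frac{L-64}{160}.\qedhere
\]
\end{proof}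

\begin{proof}[Proof of Theorem~\ref{thm:main} and of the first inequality in \eqref{eq:class}]
For each $k\ge1$ choose $n_k<q_k$ with $\mathrm{PL}_{\boldsymbol u}(n_k)\ge\frac{k-64}{160}$. Since $\mathrm{PL}_{\boldsymbol u}(n)\le n$, we have $n_k\to\infty$. For large $k$,
\[
\frac{\mathrm{PL}_{\boldsymbol u}(n_k)}{\ln n_k}\ge\frac{k-64}{160\ln q_k},
\]
and $64/\ln q_k\to0$, so $\limsup_n\mathrm{PL}_{\boldsymbol u}(n)/\ln n\ge\frac1{160}\limsup_kk/\ln q_k$. If $a_k\le A$ for all $k$, then $q_{k+1}\le(A+1)q_k$, hence $q_k\le(A+1)^k$ and $k/\ln q_k\ge1/\ln(A+1)$ for large $k$. This is the only use of the boundedness of the $a_k$.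
\end{proof}

\section{The upper bound: almost periodic blocks}\label{sec:upper}

We now show that a block of length $dq_k$ with $d\le a_{k+1}$ costs at most five palindromes. The simplest case is $q_0=1$: a factor of length $d$ with $d\alpha<1$ contains at most one letter $1$, so it is $0^d$ or $0^i10^j$, a product of at most three palindromes. In general the rational rotation by $p_k/q_k$ produces periodic words with a mirror symmetry. Over a short enough stretch, $\alpha$ drifts away from $p_k/q_k$ by so little that the word switches at most once from one such periodic word to another.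

\begin{lemma}\label{lem:block}
Let $\gcd(p,q)=1$, $q,d\ge1$, $0\le p\le q$, and $dq\,|\alpha-p/q|<1/q$. Then every factor of length $dq$ of a Sturmian word of slope $\alpha$ is a product of at most $5$ palindromes, and of at most $2$ if $d=1$. In particular, $\mathrm{PL}_{\boldsymbol u}(dq_k)\le5$ for $0\le d\le a_{k+1}$, and $\mathrm{PL}_{\boldsymbol u}(q_k)\le2$, for all $k\ge0$.
\end{lemma}

\begin{proof}
The last sentence follows from the first part: the case $d=0$ is trivial, and for $1\le d\le a_{k+1}$ we have $dq_k|\alpha-p_k/q_k|<d/q_{k+1}\le1/q_k$ because $q_{k+1}\ge a_{k+1}q_k$.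

Exchanging the letters $0$ and $1$ replaces $\alpha$ and $p/q$ by $1-\alpha$ and $(q-p)/q$ and preserves palindromic lengths. So we may assume $\varepsilon=\alpha-p/q>0$. Put $n=dq$ and let the factor be $v=s(y,n)$ with
\[
y=\frac sq+\tau,\qquad s\in\{0,\dots,q-1\},\quad 0\le\tau<\frac1q .
\]
Put $f_i(m)=\lfloor(mp+i)/q\rfloor$ and $h(m)=\lfloor y+m\alpha\rfloor$. Then for $0\le m\le n$
\[
h(m)=\Big\lfloor\frac{mp+s}q+(\tau+m\varepsilon)\Big\rfloor,\qquad 0\le\tau+m\varepsilon<\frac2q ,
\]
where the last bound uses the hypothesis $n\varepsilon<1/q$. So $h(m)=f_s(m)$ if $\tau+m\varepsilon<1/q$, and $h(m)=f_{s+1}(m)$ otherwise. Let $M$ be the least integer with $\tau+M\varepsilon\ge1/q$; then $M\ge1$, and possibly $M>n$. For $0\le m\le n$,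
\[
h(m)=f_s(m)\ \text{ if } m<M,\qquad h(m)=f_{s+1}(m)\ \text{ if } m\ge M .
\]
Moreover $f_s(m)\ne f_{s+1}(m)$ exactly when $mp+s+1\equiv0\pmod q$, that is, when $m\equiv m^*\pmod q$ for a certain $m^*\in[0,q)$. Call these $m\in[0,n]$ \emph{special}. At all other $m$ it does not matter which of the two functions is used. So the switch need not be placed at $M$. If $m^*\ne0$, we shall put it at a multiple of $q$; if $m^*=0$, the block of length $q$ around the switch needs a separate argument.

\emph{Periodic pieces.} Let $W^{(i)}_m=f_i(m+1)-f_i(m)$ for $m\in\mathbb Z$; since $f_i(m+q)=f_i(m)+p$, it has period $q$. As $\gcd(p,q)=1$, there are integers $c,B$ with $cp+2i=qB-1$. With $N=mp+i$ we get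
\[
f_i(c-m)=\Big\lfloor\frac{qB-1-N}q\Big\rfloor=B-\Big\lceil\frac{N+1}q\Big\rceil=B-1-f_i(m).
\]
Hence $W^{(i)}_{c-1-m}=W^{(i)}_m$ for all $m$, and by periodicity the same holds with $c$ replaced by any $c'\equiv c\pmod q$. So the word $W^{(i)}[x,j)=W^{(i)}_x\cdots W^{(i)}_{j-1}$ is a palindrome whenever $x+j\equiv c\pmod q$. Given $x$ and $r\ge1$, choose $j\in[x,x+q)$ with $j\equiv c-x\pmod q$. Then $W^{(i)}[x,j)$ and $W^{(i)}[j,x+rq)$ are palindromes (the first possibly empty). So $W^{(i)}[x,x+rq)$ is a product of at most $2$ palindromes.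

\emph{Case $0<m^*<q$.} The special points are $m^*+iq$, $0\le i<d$. Let exactly $r$ of them be less than $M$. All special points in $[0,rq]$ are less than $M$, so $h=f_s$ on $[0,rq]$. All special points in $[rq,dq]$ are at least $M$, so $h=f_{s+1}$ there. Thus $v=W^{(s)}[0,rq)\,W^{(s+1)}[rq,dq)$ is a product of at most $4$ palindromes. If $d=1$, one of the two parts is empty, and $2$ suffice.

\emph{Case $m^*=0$.} Now $s=q-1$, the special points are $0,q,\dots,dq$, and the block containing the switch costs one extra palindrome. Let $r$ special points be less than $M$; $r\ge1$ because $M\ge1$. If $r=d+1$, then $h=f_s$ on $[0,dq]$ and $v=W^{(s)}[0,dq)$ is a product of at most $2$ palindromes. Let $r\le d$. As before, $h=f_{q-1}$ on $[0,(r-1)q]$ and $h=f_q$ on $[rq,dq]$. For the block between, put $b(i)=h((r-1)q+i)-(r-1)p$, $0\le i\le q$. Then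
\[
b(0)=f_{q-1}(0)=0,\qquad b(i)=f_{q-1}(i)=\Big\lceil\frac{ip}q\Big\rceil\ (0<i<q),\qquad b(q)=f_q(q)=p+1 .
\]
For $0<i<q$ the number $ip/q$ is not an integer, so $b(i)+b(q-i)=p+\lceil ip/q\rceil+\lceil-ip/q\rceil=p+1$; for $i=0$ and $i=q$ this sum is also $p+1$. Hence $b(i+1)-b(i)=b(q-i)-b(q-i-1)$ for $0\le i<q$, and the middle block is a palindrome. So $v$ is a product of at most $2+1+2=5$ palindromes. If $d=1$ and $r\le d$, then $r=1$ and $v$ is the middle block, a palindrome.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:scales}]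
Let $n<q_k$. The greedy algorithm, run from $j=k-1$ down to $j=0$, writes $n=\sum_{j=0}^{k-1}d_jq_j$: before step $j$ the remainder is less than $q_{j+1}\le(a_{j+1}+1)q_j$, so $0\le d_j\le a_{j+1}$. Cut a factor of length $n$ into factors of lengths $d_jq_j$. By Lemma~\ref{lem:block} each is a product of at most $5$ palindromes, so $\mathrm{PL}_{\boldsymbol u}(n)\le5k$.
\end{proof}

\section{Which slopes give a positive limsup}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The first inequality in \eqref{eq:class} was proved in Section~\ref{sec:potential}. For the second, let $q_k\le n<q_{k+1}$ with $q_k\ge2$. By Theorem~\ref{thm:scales}, $\mathrm{PL}_{\boldsymbol u}(n)/\ln n\le5(k+1)/\ln q_k$. Let $k\to\infty$ and use $1/\ln q_k\to0$.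

\emph{Classification.} From $a_iq_{i-1}\le q_i\le(a_i+1)q_{i-1}$,
\[
\prod_{i\le k}a_i\le q_k\le\prod_{i\le k}(a_i+1)\le2^k\prod_{i\le k}a_i .
\]
By \eqref{eq:class}, the limsup is positive if and only if $\limsup_kk/\ln q_k>0$, that is, $\liminf_k\frac1k\ln q_k<\infty$. By the last display this is equivalent to $\liminf_k(a_1\cdots a_k)^{1/k}<\infty$. By L\'evy's theorem, $\frac1k\ln q_k\to\frac{\pi^2}{12\ln2}$ for Lebesgue-almost every $\alpha$, so almost every slope has this property.

\emph{The liminf.} By Lemma~\ref{lem:block}, $\mathrm{PL}_{\boldsymbol u}(q_k)\le2$ for all $k$. Conversely, let $n\ge2$. If all factors of length $n$ were palindromes, comparing first and last letters would give $u_m=u_{m+n-1}$ for all $m$, where $u_m$ are the letters of $\boldsymbol u$. Then $\boldsymbol u$ would be periodic and have boundedly many factors of each length, which is impossible. So $\mathrm{PL}_{\boldsymbol u}(n)\ge2$ for every $n\ge2$.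
\end{proof}

\begin{remark}
The upper bound in Theorem~\ref{thm:scales} also yields the two upper estimates quoted in the introduction. If $q_k\le n<q_{k+1}$ and $n\ge2$, then $\mathrm{PL}_{\boldsymbol u}(n)\le5(k+1)$, and $n\ge q_k\ge2^{(k-1)/2}$ gives $k\le1+2\log_2n$, hence a bound $K\ln n$. And if the $a_k$ are chosen one after another so large that $f(q_k)\ge k^2$ for all $k\ge 1$, then $f(n)\ge f(q_k)\ge k^2$ whenever $q_k\le n<q_{k+1}$, and $\mathrm{PL}_{\boldsymbol u}(n)=o(f(n))$.
\end{remark}

\section{Every length, for bounded partial quotients}\label{sec:every}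

\subsection{The upper bound}

A block of length $q_k$ costs at most $2$, so concatenation bounds $\mathrm{PL}_{\boldsymbol u}(n)$ by twice the number of summands in a representation of $n$ as a sum of $q_k$'s. To allow minus signs we must be able to remove a suffix from a word at a controlled cost.

\begin{lemma}\label{lem:subtract}
$|x|_{\mathrm{pal}}\le|xw|_{\mathrm{pal}}+|w|_{\mathrm{pal}}$ for all finite words $x,w$.
\end{lemma}

\begin{proof}
Write $\tilde z$ for the reversal of $z$. We first show: \emph{if $zy$ and $y$ are palindromes and $z$ is nonempty, then $z=ab$ with two (possibly empty) palindromes $a,b$.} Since $zy=\widetilde{zy}=y\tilde z$, the word $y$ is a prefix of $zy$. So $y$ is a prefix of $zzz\cdots$, that is, $y=z^ia$ with $i\ge0$, $z=ab$ and $b$ nonempty. The palindrome $zy=(ab)^{i+1}a$ equals its reversal $\tilde a(\tilde b\tilde a)^{i+1}$. Comparing the first $|a|$ letters and then the next $|b|$ letters gives $a=\tilde a$ and $b=\tilde b$.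

Next let $y$ be a nonempty palindrome. We show $|x|_{\mathrm{pal}}\le|xy|_{\mathrm{pal}}+1$ by induction on the length of $xy$. Let $xy=p_1\cdots p_K$ with nonempty palindromes and $K=|xy|_{\mathrm{pal}}$.

If $|p_K|\ge|y|$, then $p_K=zy$ and $x=p_1\cdots p_{K-1}z$. By the first step, or trivially if $z$ is empty, $x$ is a product of at most $K+1$ palindromes.

If $|p_K|<|y|$, then $y=zp_K$ with $z$ nonempty. By the first step, applied to the palindromes $zp_K$ and $p_K$, $z=ab$ with palindromes $a,b$, and $xab=p_1\cdots p_{K-1}$. Both $xab$ and $xa$ are shorter than $xy$. By induction, or trivially if $b$ or $a$ is empty, $|xa|_{\mathrm{pal}}\le|xab|_{\mathrm{pal}}+1\le K$ and $|x|_{\mathrm{pal}}\le|xa|_{\mathrm{pal}}+1\le K+1$.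

For general $w=w_1\cdots w_r$ with nonempty palindromes $w_i$ and $r=|w|_{\mathrm{pal}}$, remove $w_r,\dots,w_1$ one after another.
\end{proof}

Put $P(n)=\mathrm{PL}_{\boldsymbol u}(|n|)$ for $n\in\mathbb Z$. Then
\[
P(a+b)\le P(a)+P(b)\qquad(a,b\in\mathbb Z).
\]
If $a,b$ have the same sign, cut the word. Otherwise, since $P(-n)=P(n)$, it suffices to show $P(a-b')\le P(a)+P(b')$ for $a\ge b'\ge0$. A factor $v$ of length $a-b'$ extends to the right to a factor $vw$ of length $a$, and Lemma~\ref{lem:subtract} gives $|v|_{\mathrm{pal}}\le|vw|_{\mathrm{pal}}+|w|_{\mathrm{pal}}\le P(a)+P(b')$. As $P(q_k)\le2$ by Lemma~\ref{lem:block}, we conclude $\mathrm{PL}_{\boldsymbol u}(n)\le2\psi(n)$. So far the $a_k$ need not be bounded.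

\subsection{The lower bound}

For Theorem~\ref{thm:scales} it was enough to find one $n$ with a large potential. Now we read the potential backwards: from a small potential at $n\alpha$ we extract a short representation of $n$. Up to sign, the minimizing $m$ in $G_{q_k}(n\alpha)$ is an approximation of $n$ at scale $q_k$. It equals $0$ for $k=0$ and $n$ for large $k$. A change from one scale to the next forces a definite contribution to the potential, and each change is a short combination of $q_k$ and $q_{k+1}$. Boundedness of the $a_k$ enters through $q_{k+1}\le(A+1)q_k$ and through the inequality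
\begin{equation}\label{eq:bad}
|D|\,\|D\alpha\|\ge\frac1{A+2}\qquad(D\in\mathbb Z,\ D\ne0).
\end{equation}
To prove \eqref{eq:bad}, let $j$ be the largest index with $q_j\le|D|$. Since $0<|D|<q_{j+1}$, the best-approximation property of convergents and \eqref{eq:cf} give $\|D\alpha\|\ge|q_j\alpha-p_j|>\frac1{q_j+q_{j+1}}\ge\frac1{(A+2)q_j}$, and $|D|\ge q_j$.

\medskip
Fix $n\ge1$. For $k\ge0$ let
\[
\Gamma_k=G_{q_k}(n\alpha)=\min_{m\in\mathbb Z}\Big(\frac{|m|}{q_k}+q_k\|(n-m)\alpha\|\Big),\qquad \hat\Gamma_k=\min(1,\Gamma_k)=g_{q_k}(n\alpha),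
\]
and fix an $m_k$ that attains the minimum. Taking $m=n$ gives $\Gamma_k\le n/q_k$, so $\Phi:=\sum_{k\ge1}\hat\Gamma_k$ converges. Lemma~\ref{lem:ten} for $s(0,n)$, with $L\to\infty$, gives
\begin{equation}\label{eq:phi}
\Phi\le10\,\mathrm{PL}_{\boldsymbol u}(n).
\end{equation}
By Lemma~\ref{lem:gaps} there is $0\le m<q_k$ with $\|(n-m)\alpha\|<1/q_k$, so $\Gamma_k<2$; hence $\hat\Gamma_k\ge\frac12\Gamma_k$. For $k=0$, taking $m=0$ shows $\Gamma_0\le\frac12$, whereas any $m\ne0$ costs at least $1$. So $m_0=0$. Put $D_k=m_{k+1}-m_k$.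

\emph{Step 1: $m_k=n$ for large $k$.} Since $\Gamma_k\le n/q_k$, we have $|m_k|\le n$, hence $|n-m_k|\le2n$, and $\|(n-m_k)\alpha\|\le n/q_k^2$. If $m_k\ne n$, then \eqref{eq:bad} gives $\frac1{A+2}\le2n^2/q_k^2$. So $m_k=n$ as soon as $q_k>n\sqrt{2(A+2)}$, and therefore
\begin{equation}\label{eq:sum}
n=\sum_{k\ge0}D_k,\qquad D_k=0\ \text{ if }\ q_k>n\sqrt{2(A+2)} .
\end{equation}

\emph{Step 2: nonzero $D_k$ are costly.} Let $S=\Gamma_k+\Gamma_{k+1}<4$. From $|m_i|\le q_i\Gamma_i$ and $\|(n-m_i)\alpha\|\le\Gamma_i/q_i$ for $i=k,k+1$ we get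
\begin{equation}\label{eq:D}
|D_k|\le q_{k+1}S,\qquad \|D_k\alpha\|\le\frac S{q_k}.
\end{equation}
If $D_k\ne0$, then \eqref{eq:bad} gives $\frac1{A+2}\le S^2q_{k+1}/q_k\le S^2(A+1)$. Hence $S\ge\frac1{A+2}$ and $\hat\Gamma_k+\hat\Gamma_{k+1}\ge\frac S2\ge\frac1{2(A+2)}$. Let $R$ be the number of $k$ with $D_k\ne0$. Summing over these $k$, each $\hat\Gamma_i$ with $i\ge1$ is counted at most twice and $\hat\Gamma_0$ at most once, so
\[
\frac R{2(A+2)}\le2\Phi+\hat\Gamma_0\le2\Phi+\frac12,
\]
whence
\begin{equation}\label{eq:R}
R\le4(A+2)(\Phi+1).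
\end{equation}

\emph{Step 3: each $D_k$ is short.} Write $D=D_k$ and let $E$ be the integer nearest to $D\alpha$. Since $|p_kq_{k+1}-p_{k+1}q_k|=1$, the vectors $(q_k,p_k)$ and $(q_{k+1},p_{k+1})$ form a basis of $\mathbb Z^2$. So $(D,E)=x(q_k,p_k)+z(q_{k+1},p_{k+1})$ with integers $x,z$, and $|z|=|Dp_k-Eq_k|$, $|x|=|Dp_{k+1}-Eq_{k+1}|$. Writing $Dp_i-Eq_i=D(p_i-q_i\alpha)+q_i(D\alpha-E)$ for $i=k,k+1$ and using \eqref{eq:cf} and \eqref{eq:D} with $S<4$,
\[
|z|\le4q_{k+1}\cdot\frac1{q_{k+1}}+q_k\cdot\frac4{q_k}=8,\qquad
|x|\le\frac{4q_{k+1}}{q_{k+2}}+\frac{4q_{k+1}}{q_k}\le4+4(A+1)=4A+8 .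
\]
Thus $D_k=xq_k+zq_{k+1}$ is a sum of at most $4A+16$ terms $\pm q_j$.

\emph{Conclusion.} By \eqref{eq:sum}, Step 3, \eqref{eq:R}, \eqref{eq:phi} and $\mathrm{PL}_{\boldsymbol u}(n)\ge1$,
\[
\psi(n)\le(4A+16)R\le16(A+4)(A+2)(\Phi+1)\le176(A+2)(A+4)\,\mathrm{PL}_{\boldsymbol u}(n).
\]

\subsection{Most lengths are expensive}

To prove the last claim of Theorem~\ref{thm:every}, we count the $n$ whose sequence $(D_k)$ has few nonzero terms. Let $N\ge2$ and $1\le n\le N$. By \eqref{eq:cf}, $q_k\ge2^{(k-1)/2}$. So by \eqref{eq:sum} the indices $k\ge0$ with $D_k\ne0$ satisfy $k\le2\log_2N+\log_2(2A+4)+1$. They lie in a fixed set of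
\[
T=\lfloor2\log_2N+\log_2(2A+4)\rfloor+2
\]
integers. Note that $2\ln N\le T\le C_1\ln N$ with $C_1=C_1(A)$. By Step 3, for each $k$ there are at most $B=17(8A+17)$ possible values of $D_k$, and by \eqref{eq:sum} the number $n$ is determined by $(D_k)_k$. So for $0<\theta\le\frac12$
\[
\#\{1\le n\le N:R\le\theta T\}\le\sum_{i\le\theta T}\binom TiB^i\le\bigl(2^{H(\theta)}B^\theta\bigr)^T,
\]
where $H(\theta)=-\theta\log_2\theta-(1-\theta)\log_2(1-\theta)$. The last step uses $B^i\le B^{\theta T}$ and the usual entropy bound: since $\theta/(1-\theta)\le1$,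
\[
1\ge\sum_{i\le\theta T}\binom Ti\theta^i(1-\theta)^{T-i}\ge\theta^{\theta T}(1-\theta)^{(1-\theta)T}\sum_{i\le\theta T}\binom Ti=2^{-H(\theta)T}\sum_{i\le\theta T}\binom Ti .
\]

Given $\gamma>0$, choose $\theta\in(0,\frac12]$, depending only on $A$ and $\gamma$, so small that $C_1\ln(2^{H(\theta)}B^\theta)\le\gamma/2$. Then at most $N^{\gamma/2}$ of the $n$ with $1\le n\le N$ satisfy $R\le\theta T$. Put $c=\theta/(40(A+2))$. If $1\le n\le N$ and $\mathrm{PL}_{\boldsymbol u}(n)<c\ln N$, then by \eqref{eq:phi} and \eqref{eq:R}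
\[
R\le4(A+2)(10c\ln N+1)=\theta\ln N+4(A+2)\le2\theta\ln N\le\theta T
\]
once $\ln N\ge4(A+2)/\theta$. Counting also $n=0$, at most $N^{\gamma/2}+1$ numbers $0\le n\le N$ satisfy $\mathrm{PL}_{\boldsymbol u}(n)<c\ln N$, and this is at most $N^\gamma$ once $N^{\gamma/2}\ge2$. This completes the proof of Theorem~\ref{thm:every}. \qed

\begin{remark}
The constant in the lower bound of Theorem~\ref{thm:every} must depend on $A$. Let $a_k=A\ge2$ for all $k$ and $n=\lfloor A/2\rfloor$. By Lemma~\ref{lem:block} with $q_0=1$, $\mathrm{PL}_{\boldsymbol u}(n)\le5$. On the other hand, $q_{k+1}\equiv q_{k-1}\pmod A$, $q_{-1}=0$ and $q_0=1$, so every $q_k$ is congruent to $0$ or $1$ modulo $A$. Hence a sum of $s$ terms $\pm q_{k_j}$ is within $s$ of a multiple of $A$, and $\psi(n)\ge\lfloor A/2\rfloor$.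
\end{remark}

\begin{thebibliography}{9}
\bibitem{AP} Petr Ambro\v z, Edita Pelantov\'a, ``A note on palindromic length of Sturmian sequences'', arXiv:1808.08879 (2018).
\bibitem{Lothaire} Lothaire, \emph{Algebraic Combinatorics on Words}.
\end{thebibliography}

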